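\title{The $\mathbb{Z}/2\mathbb{Z}$ permutation gauging of the even part of $\mathcal{C}(\mathfrak{sl}_2,2N+1)$}

\begin{abstract}
Let $N\ge 2$ and let $\mathcal C$ be the modular subcategory of $\mathcal C(\mathfrak{sl}_2,2N+1)$ generated by $(2\Lambda_1)$. We prove that $\mathcal C(\mathfrak{so}_{2N+1},4)$ with the reverse braiding is a $\mathbb Z/2\mathbb Z$ permutation gauging of $\mathcal C$, which confirms a conjecture posed by Edie-Michell, Jones and Plavnik. The proof turns the conformal embedding $\mathfrak{so}_{k}\oplus\mathfrak{so}_4\subset\mathfrak{so}_{4k}$, $k=2N+1$, into a Lagrangian algebra and reads off from it both the Tannakian subcategory and the swap action. We also show that the permutation action has exactly two crossed braided extensions, that a sign in the twists of the twisted sector tells them apart, and that the conjectured category belongs to the sign $(-1)^{N(N+1)/2}$.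
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For every modular tensor category $\mathcal C$ the Deligne product $\mathcal C\boxtimes\mathcal C$ has a symmetry of order two, the exchange of the factors. Gauging this symmetry produces a new modular category. The construction passes through an extension of $\mathcal C\boxtimes\mathcal C$ that is specified only by its properties, so one would like to recognize the outcome as a category given by an independent construction. This paper does so for one infinite family.

\subsection{Permutation gauging}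

All categories are $\mathbb C$-linear, $\mathbf 1$ is the unit object, and $\mathrm{Irr}$ denotes the set of isomorphism classes of simple objects. In a braided fusion category the \emph{monodromy} of $X$ and $Y$ is $c_{Y,X}c_{X,Y}$. The category is \emph{nondegenerate} if $\mathbf 1$ is the only simple object with trivial monodromy with all objects, and \emph{modular} if it is nondegenerate and carries a spherical (equivalently, ribbon) structure. The \emph{reverse} $\mathcal B^{\mathrm{rev}}$ is the tensor category $\mathcal B$ with braiding $c_{Y,X}^{-1}\colon X\otimes Y\to Y\otimes X$.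

Let $G=\mathbb Z/2\mathbb Z=\{e,g\}$. An \emph{action} of $G$ on a tensor category consists of tensor autoequivalences $T_h$, $h\in G$, with $T_e=\mathrm{id}$, and tensor isomorphisms $\mu_{h,h'}\colon T_hT_{h'}\to T_{hh'}$ that are associative. An isomorphism of actions is a family of tensor isomorphisms $T_h\to T'_h$ compatible with the $\mu$'s. The \emph{permutation action} on $\mathcal C\boxtimes\mathcal C$ has $T_g(x\boxtimes y)=y\boxtimes x$ and $\mu=\mathrm{id}$.

A \emph{$G$-crossed braided category} is a $G$-graded fusion category $\mathcal H=\mathcal H_e\oplus\mathcal H_g$ with a $G$-action that preserves degrees and with natural isomorphisms $c_{M,M'}\colon M\otimes M'\to T_h(M')\otimes M$ for $M\in\mathcal H_h$. Suppressing structure isomorphisms, the axioms are $T_{h'}(c_{M,M'})=c_{T_{h'}M,T_{h'}M'}$, and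
\[
c_{M_1\otimes M_2,M'}=(c_{M_1,T_{h_2}M'}\otimes 1)(1\otimes c_{M_2,M'}),\qquad c_{M,M'_1\otimes M'_2}=(1\otimes c_{M,M'_2})(c_{M,M'_1}\otimes 1)
\]
for $M_2\in\mathcal H_{h_2}$. In particular $\mathcal H_e$ is braided and $G$ acts on it by braided autoequivalences. We call $\mathcal H$ an \emph{extension of $\mathcal C\boxtimes\mathcal C$ realizing the permutation action} if $\mathcal H_g\neq0$ and a braided equivalence $\mathcal H_e\cong\mathcal C\boxtimes\mathcal C$ is given that carries the action on $\mathcal H_e$ to an action isomorphic to the permutation action. An equivalence of extensions is a tensor equivalence compatible with the gradings, the actions, the crossed braidings and the identifications of $\mathcal H_e$.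

The \emph{equivariantization} $\mathcal H^G$ has as objects the pairs $(M,u)$ with isomorphisms $u_h\colon T_hM\to M$, $u_e=\mathrm{id}$, satisfying $u_h\,T_h(u_{h'})=u_{hh'}\,\mu_{h,h'}$; morphisms commute with the $u_h$. It is braided by
\begin{equation}\label{eq:eqbraid}
M\otimes M'\xrightarrow{\ c_{M,M'}\ }T_h(M')\otimes M\xrightarrow{\ u'_h\otimes 1\ }M'\otimes M\qquad(M\in\mathcal H_h).
\end{equation}
The equivariant structures on multiples of $\mathbf 1$ form a copy of $\mathrm{Rep}(G)$. Let $\chi=(\mathbf 1,u_g=-1)$ be its nontrivial invertible object. The \emph{twisted sector} of $\mathcal H^G$ consists of the objects with monodromy $-1$ with $\chi$, the \emph{untwisted sector} of those with monodromy $+1$. By \eqref{eq:eqbraid} these are the objects $(M,u)$ with $M\in\mathcal H_g$ and $M\in\mathcal H_e$, respectively.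

A \emph{$\mathbb Z/2\mathbb Z$ permutation gauging} of a modular category $\mathcal C$ is a category $\mathcal H^G$ with $\mathcal H$ an extension realizing the permutation action. It is again modular. The extension need not be unique; it can be changed, for example, by a class in $H^3(G,U(1))$.

\subsection{The conjecture}

For a simple Lie algebra $\mathfrak g$ and a positive integer $\ell$ let $\mathcal C(\mathfrak g,\ell)$ be the modular category of level $\ell$ integrable representations of $\widehat{\mathfrak g}$ (equivalently, the semisimplified representation category of the quantum group at the corresponding root of unity). We write $X_j$ for the simple object $(j\Lambda_1)$ of $\mathcal C(\mathfrak{sl}_2,k)$, $0\le j\le k$. The following was posed in \cite{EJP}.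

\begin{quote}
\textbf{Conjecture.} \emph{Let $N\ge2$ and let $\mathcal C$ be the modular subcategory of $\mathcal C(\mathfrak{sl}_2,2N+1)$ that is $\otimes$-generated by $X_2$. Then, for some choice of the extension, the $\mathbb Z/2\mathbb Z$ permutation gauging of $\mathcal C$ is braided equivalent to $\mathcal C(\mathfrak{so}_{2N+1},4)^{\mathrm{rev}}$.}
\end{quote}

Throughout, $N\ge2$, $\mathcal C$ is this category, and
\[
k=2N+1,\qquad n=k+2=2N+3,\qquad \zeta=e^{2\pi i/n},\qquad \mathcal D=\mathcal C(\mathfrak{so}_{2N+1},4),\qquad \mathcal R=\mathcal C\boxtimes\mathcal C .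
\]
The de-equivariantization by a Tannakian subcategory, inverse to $\mathcal H\mapsto\mathcal H^G$, is recalled in Section~\ref{sec:A}.

\begin{theorem}\label{thm:A}
The category $\mathcal D^{\mathrm{rev}}$ contains a Tannakian subcategory $\mathrm{Rep}(\mathbb Z/2\mathbb Z)$ whose de-equivari\-antization is a $\mathbb Z/2\mathbb Z$-crossed braided extension of $\mathcal C\boxtimes\mathcal C$ realizing the permutation action. The equivariantization of this extension is braided equivalent to $\mathcal D^{\mathrm{rev}}$. Hence the Conjecture holds.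
\end{theorem}

The second result says for which extension the Conjecture holds; it is not used in the proof of the first. Dimensions $d_x$ and twists $\theta_x$ refer to the spherical structure with positive dimensions (Section~\ref{sec:cats}), and $\xi(\mathcal C)=\sum_{x\in\mathrm{Irr}\,\mathcal C}d_x^2\theta_x\big/\sqrt{\dim\mathcal C}$.

\begin{theorem}\label{thm:B}
Up to equivalence there are exactly two $\mathbb Z/2\mathbb Z$-crossed braided extensions of $\mathcal C\boxtimes\mathcal C$ realizing the permutation action, related by $H^3(\mathbb Z/2\mathbb Z,U(1))=\mathbb Z/2\mathbb Z$. For each there is a sign $\eta$ such that the squares of the twists of the twisted-sector simple objects of the gauging form the multiset $\{\eta\,\xi(\mathcal C)\,\theta_x: x\in\mathrm{Irr}\,\mathcal C\}$, each element taken twice. The two extensions have opposite $\eta$, and the gauging is braided equivalent to $\mathcal D^{\mathrm{rev}}$ if and only if $\eta=(-1)^{N(N+1)/2}$.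
\end{theorem}

\subsection{Why $\mathfrak{so}_{2N+1}$ at level $4$, and why reversed}

Write $\mathfrak{sl}_2\oplus\mathfrak{sl}_2=\mathfrak{so}_4$ and let $\mathfrak{so}_4$ and $\mathfrak{so}_k$ act on $\mathbb C^4\otimes\mathbb C^k$. The level $1$ vacuum module $V$ of $\widehat{\mathfrak{so}}_{4k}$ restricts to level $k$ on each $\mathfrak{sl}_2$ and to level $4$ on $\mathfrak{so}_k$, and the central charges add up to that of $V$. So $V$ is a finite sum of modules $Y\boxtimes X_a\boxtimes X_b$ with $Y\in\mathcal D$, and it pairs objects of $\mathcal D$ with objects of $\mathcal R$. Since $V$ has integer conformal weights, paired objects have inverse twists; this is the source of the reversal. The swap can be guessed from a reflection in $O(4)$, which commutes with $\mathfrak{so}_k$ and exchanges the two ideals $\mathfrak{sl}_2$ of $\mathfrak{so}_4$: seen from $\mathcal D$, the objects $X_a\boxtimes X_b$ and $X_b\boxtimes X_a$ look alike, as they must in a gauging, where they merge into one simple object.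

Section~\ref{sec:cats} collects the data of $\mathcal C$ and $\mathcal D$, and Section~\ref{sec:example} carries out the argument for $N=2$. Sections~\ref{sec:etale}--\ref{sec:A} prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{The categories $\mathcal C$ and $\mathcal D$}\label{sec:cats}

\subsection{Dimensions and twists}

The Frobenius--Perron dimension $\mathrm{FPdim}$ is the unique character of the Grothendieck ring of a fusion category that is positive on simple objects. It is at least $1$ on nonzero objects, it equals $1$ exactly on invertible objects, and tensor functors preserve it. The number $\mathrm{FPdim}\,\mathcal M$ is the sum of $(\mathrm{FPdim}\,X)^2$ over $\mathrm{Irr}\,\mathcal M$. The components of a faithful grading by a finite group have equal $\mathrm{FPdim}$, and $\mathrm{FPdim}\,\mathcal H^G=|G|\,\mathrm{FPdim}\,\mathcal H$. Hence every permutation gauging of $\mathcal C$ has $\mathrm{FPdim}$ equal to $4\,\mathrm{FPdim}\,\mathcal R$.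

For a simple object $X$ the number $|X|^2=\mathrm{Tr}(a)\,\mathrm{Tr}((a^*)^{-1})$ does not depend on the isomorphism $a\colon X\to X^{**}$, and $\dim\mathcal M=\sum_X|X|^2$. A fusion category is \emph{pseudounitary} if $\dim\mathcal M=\mathrm{FPdim}\,\mathcal M$. It then has a unique spherical structure $j_X\colon X\to X^{**}$ with $d_X=\mathrm{Tr}(j_X)=\mathrm{FPdim}\,X$, which we call canonical. In the braided case the twist of a simple object is given by $d_X\theta_X=\mathrm{Tr}\bigl((j_X\otimes j_X)\,c_{X,X}\bigr)$, the monodromy of simple $X,Y$ acts on a simple summand $Z\subset X\otimes Y$ by $\theta_Z/(\theta_X\theta_Y)$, and reversing the braiding inverts the twists.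

\subsection{Affine Lie algebras}

Normalize the invariant form on $\mathfrak g$ so that long roots have square length $2$. Let $r$ be the rank, $P$ the weight lattice, $Q^\vee$ the coroot lattice, $\rho$ the Weyl vector, and $h^\vee$ the dual Coxeter number. We take $\mathcal C(\mathfrak g,\ell)=\mathrm{Rep}\,L_{\mathfrak g}(\ell)$, Huang's modular category of modules over the simple affine vertex operator algebra (VOA), which is strongly rational of central charge $c=\ell\dim\mathfrak g/(\ell+h^\vee)$. The simple objects are indexed by the dominant weights $\lambda$ whose pairing with the highest root is at most $\ell$; a summand $\nu$ of $\lambda\otimes\mu$ lies in $\lambda+\mu$ plus the root lattice; and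
\begin{equation}\label{eq:KP}
\theta_\lambda=e^{2\pi ih_\lambda},\quad h_\lambda=\frac{|\lambda+\rho|^2-|\rho|^2}{2(\ell+h^\vee)},\quad S_{0\lambda}=\frac{\prod_{\alpha>0}2\sin\frac{\pi(\lambda+\rho,\alpha)}{\ell+h^\vee}}{|P/Q^\vee|^{1/2}(\ell+h^\vee)^{r/2}},\quad d_\lambda=\frac{S_{0\lambda}}{S_{00}}>0,
\end{equation}
where $S$ is the unitary Kac--Peterson matrix. So these categories are pseudounitary and $\dim\mathcal C(\mathfrak g,\ell)=S_{00}^{-2}$. With $T=\mathrm{diag}(e^{2\pi i(h_\lambda-c/24)})$ one has $STS=T^{-1}ST^{-1}$, and the $(0,0)$ entry of this identity reads $\xi(\mathcal C(\mathfrak g,\ell))=e^{2\pi ic/8}$.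

For $\mathfrak{sl}_2$ at level $k$ this gives
\[
h_j=\frac{j(j+2)}{4n},\qquad d_j=\frac{\sin((j+1)\pi/n)}{\sin(\pi/n)},\qquad \dim\mathcal C(\mathfrak{sl}_2,k)=\frac{n}{2\sin^2(\pi/n)},
\]
and $X_a\otimes X_b$ is the sum of the $X_c$ with $c\equiv a+b \pmod 2$ and $|a-b|\le c\le\min(a+b,2k-a-b)$. All $X_j$ are self-dual. We write $X_{a,b}=X_a\boxtimes X_b$.

\begin{lemma}\label{lem:C}
\begin{enumerate}
\item[(a)] The simple objects of $\mathcal C$ are $X_{2b}$, $0\le b\le N$, with $\theta_{2b}=\zeta^{b(b+1)}$. There is a braided equivalence $\mathcal C(\mathfrak{sl}_2,k)\cong\mathcal C\boxtimes\mathcal S_0$, where $\mathcal S_0=\langle X_k\rangle$ has rank $2$ and $\theta_k=i^k$. The category $\mathcal C$ is modular and $\dim\mathcal R=n^2/(16\sin^4(\pi/n))$.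
\item[(b)] The numbers $d_j$, $j$ even, are pairwise distinct, and $d_j>1$ for even $j\ne0$. So $\mathcal R$ has no nontrivial invertible object.
\item[(c)] The only fusion subcategories of $\mathcal C$ are $\mathrm{Vec}$ and $\mathcal C$.
\item[(d)] The identity functor of $\mathcal R$ has no nontrivial tensor automorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $X_{a+2}\subset X_2\otimes X_a$ for $a\le k-2$, the object $X_2$ generates all even $X_j$. The object $X_k$ is invertible with $X_k\otimes X_j=X_{k-j}$ and $h_k=k/4$, and $h_k+h_j-h_{k-j}=2jn/(4n)=j/2$. So $X_k$ has monodromy $(-1)^j$ with $X_j$. Since $\mathcal C$ and $\mathcal S_0$ have trivial monodromy, $x\boxtimes s\mapsto x\otimes s$ is a braided functor $\mathcal C\boxtimes\mathcal S_0\to\mathcal C(\mathfrak{sl}_2,k)$. It is a bijection on simple objects because $k$ is odd, hence an equivalence. A simple object of $\mathcal C$ with trivial monodromy with $\mathcal C$ has trivial monodromy with everything, so it is $\mathbf 1$. Finally $\dim\mathcal C=\frac12\dim\mathcal C(\mathfrak{sl}_2,k)$.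

(b) If $d_j=d_{j'}$ with $j\ne j'$, then $j'+1=n-(j+1)$. For $j$ even the right side is even, so $j'$ is odd. In particular $d_j\neq d_0=1$ for even $j\ne0$.

(c) For even $a$ with $2\le a\le k-1$ we have $2k-2a\ge2$, so $X_2\subset X_a\otimes X_a$.

(d) A tensor automorphism of the identity acts on simple objects by scalars $t_x$ with $t_z=t_xt_y$ for $z\subset x\otimes y$. From $X_2\subset X_2\otimes X_2$ we get $t=1$ on $X_{2,0}$ and $X_{0,2}$, which generate $\mathcal R$.
\end{proof}

For even $k$ part (a) fails: $X_k$ is then even and has trivial monodromy with every even object.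

For $\mathfrak{so}_{2N+1}$, $N\ge2$, the positive roots are $\varepsilon_i\pm\varepsilon_j$ ($i<j$, long) and $\varepsilon_i$ (short), the highest root is $\varepsilon_1+\varepsilon_2$, $\rho=(N-\frac12,\dots,\frac32,\frac12)$, and $h^\vee=2N-1$. Thus $4+h^\vee=n$, the same shifted level as for $\mathfrak{sl}_2$ at level $k$. The root lattice is $\mathbb Z^N$, $P=\mathbb Z^N\cup(\mathbb Z+\frac12)^N$, and $Q^\vee$ is the sublattice of $\mathbb Z^N$ of even coordinate sum, so $|P/Q^\vee|=4$. The simple objects $Y_\lambda$ of $\mathcal D$ correspond to $\lambda\in P$ with $\lambda_1\ge\dots\ge\lambda_N\ge0$ and $\lambda_1+\lambda_2\le4$. We call $Y_\lambda$ a \emph{spinor} if $\lambda\in(\mathbb Z+\frac12)^N$.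

The first test of the Conjecture is the dimension. It will also fix the size of the algebra that produces $\mathrm{Rep}(\mathbb Z/2\mathbb Z)$.

\begin{lemma}\label{lem:dim}
$\dim\mathcal D=\dfrac{n^2}{4\sin^4(\pi/n)}=4\dim\mathcal R$.
\end{lemma}

\begin{proof}
By \eqref{eq:KP}, $S_{00}=\frac12n^{-N/2}\Pi$ with $\Pi=\prod_{\alpha>0}2\sin(\pi(\rho,\alpha)/n)$. We express $\Pi$ through a discriminant. Put $t_m=(2m-1)\pi/n$ and $y_m=2\cos t_m$ for $1\le m\le N+1$; the coordinates of $\pi\rho/n$ are $t_m/2$, $m\le N$. The short roots contribute $\prod_{m\le N}2\sin(t_m/2)$. A pair $\varepsilon_i\pm\varepsilon_j$ contributes $4\,|\sin\frac{t_m-t_l}2\sin\frac{t_m+t_l}2|=|y_m-y_l|$. So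
\[
\Pi=\Delta_N\prod_{m\le N}2\sin(t_m/2),\qquad \Delta_r=\prod_{m<l\le r}|y_m-y_l|.
\]
The numbers $y_1,\dots,y_N$ are all but one of the roots of an explicit polynomial. With $z=e^{it/2}$ and $y=2\cos t=z^2+z^{-2}$,
\[
\frac{\cos(nt/2)}{\cos(t/2)}=\frac{z^n+z^{-n}}{z+z^{-1}}=z^{n-1}-z^{n-3}+\dots+z^{-(n-1)}
\]
is a monic polynomial $Q(y)$ of degree $N+1$. It vanishes at $y_1,\dots,y_{N+1}$, so $Q(y)=\prod_{m\le N+1}(y-y_m)$. At $z=1$ we get $Q(2)=1$, and $2-y_m=4\sin^2(t_m/2)$, so $\prod_{m\le N+1}2\sin(t_m/2)=1$. At $z=i$ all $n$ terms equal $i^{n-1}$, so $|Q(-2)|=n$ and $\prod_{m\le N+1}4\cos^2(t_m/2)=n$. At $t=t_m$ we have $|dQ/dt|=n/(2\cos(t_m/2))$ and $|dy/dt|=4\sin(t_m/2)\cos(t_m/2)$, hence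
\[
|Q'(y_m)|=\frac{n}{2\sin(t_m/2)\cdot4\cos^2(t_m/2)},\qquad \Delta_{N+1}^2=\prod_{m\le N+1}|Q'(y_m)|=\frac{n^{N+1}}{n}=n^N .
\]
To remove the root $y_{N+1}$, note that $t_{N+1}/2=\frac\pi2-\frac\pi n$. Then
\[
\Delta_N=\frac{\Delta_{N+1}}{|Q'(y_{N+1})|}=8n^{N/2-1}\cos\tfrac\pi n\sin^2\tfrac\pi n,\qquad \prod_{m\le N}2\sin\tfrac{t_m}2=\frac1{2\cos(\pi/n)} .
\]
So $\Pi=4n^{N/2-1}\sin^2\frac\pi n$, $S_{00}=\frac2n\sin^2\frac\pi n$, and $\dim\mathcal D=S_{00}^{-2}$.
\end{proof}

\section{The case $N=2$}\label{sec:example}

Let $N=2$, so $k=5$ and $n=7$. The category $\mathcal C$ has simple objects $X_0,X_2,X_4$ with $h=0,\frac27,\frac67$.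

The untwisted sector of any gauging is $\mathcal R^G$, whose simple objects are easy to count. For a simple $M\in\mathcal R$ the object $M\oplus T_gM$ is equivariant, and its equivariant morphisms to $(M',u)$ are the morphisms $M\to M'$. Its endomorphism algebra therefore has dimension $1$ if $T_gM\not\cong M$ and $2$ if $T_gM\cong M$. So a two-element orbit carries one simple object and a fixed point carries two. For $N=2$ there are three orbits of each kind, which gives $3+6=9$ untwisted simple objects, and the one over $\{X_{2,0},X_{0,2}\}$ has dimension $2d_2$.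

On the other side, $\mathfrak{so}_5$ at level $4$ has the weights $[\lambda_1,\lambda_2]$ with $\lambda_1\ge\lambda_2\ge0$, $\lambda_1+\lambda_2\le4$, and $h_\lambda=(\lambda_1^2+3\lambda_1+\lambda_2^2+\lambda_2)/14$. Nine of them are integral. The table sorts them by the condition $h_\lambda+h_a+h_b\in\mathbb Z$.
\begin{center}
\begin{tabular}{l|c|l|l}
orbit in $\mathrm{Irr}\,\mathcal R$ & $h_a+h_b$ & integral weights $\lambda$ & $h_\lambda$\\ \hline
$X_{0,0}$ & $0$ & $[0,0],\ [4,0]$ & $0,\ 2$\\
$X_{2,2}$ & $4/7$ & $[1,1],\ [3,1]$ & $3/7,\ 10/7$\\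
$X_{4,4}$ & $12/7$ & $[1,0],\ [3,0]$ & $2/7,\ 9/7$\\
$X_{2,0},\ X_{0,2}$ & $2/7$ & $[2,0]$ & $5/7$\\
$X_{4,0},\ X_{0,4}$ & $6/7$ & $[2,2]$ & $8/7$\\
$X_{4,2},\ X_{2,4}$ & $8/7$ & $[2,1]$ & $6/7$
\end{tabular}
\end{center}
The six values $h_a+h_b$ are distinct modulo $1$, so each weight lies in exactly one row. Every fixed point has two partners and every two-element orbit has one, with inverse twists, as the count predicts for $\mathcal D^{\mathrm{rev}}$. The dimension also fits: for $\lambda=[2,0]$, $\lambda+\rho=(\frac72,\frac12)$ and \eqref{eq:KP} gives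
\[
d_{[2,0]}=\frac{\sin\frac{\pi}2\,\sin\frac{3\pi}7\,\sin\frac{4\pi}7}{\sin\frac{3\pi}{14}\,\sin\frac{\pi}7\,\sin\frac{2\pi}7}=\frac{\sin^2\frac{3\pi}7}{\sin\frac\pi7\cdot\frac12\sin\frac{4\pi}7}=2d_2 .
\]

The proof upgrades this table to an equivalence in four steps. (1) The VOA $V=L_{\mathfrak{so}_{20}}(1)$ is an algebra $L$ in $\mathcal D\boxtimes\mathcal R$ all of whose summands $Y_\lambda\boxtimes X_{a,b}$ have $\lambda$ integral (Section~\ref{sec:embedding}); its weights are integers, so each summand comes from one row. (2) By the first row, the only summand of the form $\mathbf 1\boxtimes X_{a,b}$ is $\mathbf 1$, and the part $A$ of $L$ lying in $\mathcal D$ involves only $Y_{[0,0]}$ and $Y_{[4,0]}$. (3) A general argument (Proposition~\ref{prop:lag}) then identifies the local $A$-modules in $\mathcal D$ with $\mathcal R^{\mathrm{rev}}$. Lemma~\ref{lem:dim} forces $\mathrm{FPdim}\,A=2$, so $A=\mathbf 1\oplus Y_{[4,0]}$ with $Y_{[4,0]}$ invertible of twist $1$; this object generates $\mathrm{Rep}(\mathbb Z/2\mathbb Z)$. (4) The pairs with $h_\lambda+h_a+h_b=1$ account for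 the weight one space together with $\mathfrak{so}_5\oplus\mathfrak{so}_4$: the finite-dimensional modules $[2,0]$ and $[1,1]$ have dimensions $14$ and $10$, and $\dim\mathfrak{so}_{20}=190=10+6+14\cdot3+14\cdot3+10\cdot9$. The same object $Y_{[2,0]}$ is paired with both $X_{2,0}$ and $X_{0,2}$, and this forces the action to exchange them.

Step (2) is the one that needs a new argument in general. For $N=3$, $n=9$, we have $h_4+h_6=\frac23+\frac43=2$, so twists alone do not exclude a summand $\mathbf 1\boxtimes X_{4,6}$. For $N=6$, $n=15$, already $h_{10}=2$. Section~\ref{sec:trivial} replaces the table by a structural statement.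

The six spinors of $\mathcal D$ have $\lambda+\rho=(2,1),(5,1);(3,1),(4,1);(3,2),(4,2)$ and $2h_\lambda=(|\lambda+\rho|^2-\frac52)/7$. Modulo $1$, the value $-2h_\lambda$ is $-\frac5{14}+0$, $-\frac5{14}+\frac27$, $-\frac5{14}+\frac67$ on the three pairs. So the squared twists in $\mathcal D^{\mathrm{rev}}$ are a constant times the twists of $\mathcal C$, each twice, which is the pattern of Theorem~\ref{thm:B}.

\section{\'Etale algebras}\label{sec:etale}

Let $\mathcal B$ be a braided fusion category. An algebra $A\in\mathcal B$ with multiplication $m$ is \emph{commutative} if $mc_{A,A}=m$, \emph{separable} if $m$ has a splitting as a map of $A$-bimodules, \emph{\'etale} if it is both, and \emph{connected} if $\dim\mathrm{Hom}(\mathbf 1,A)=1$. Let $\mathcal B_A$ be the category of right $A$-modules $(M,\mu_M)$. For commutative $A$ the left action $\mu_M c_{M,A}^{-1}$ makes $M$ a bimodule, and $\otimes_A$ makes $\mathcal B_A$ a tensor category with unit $A$. The free functor $F(X)=X\otimes A$ is a tensor functor, left adjoint to the forgetful functor $I\colon\mathcal B_A\to\mathcal B$.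 A module is \emph{local} if $\mu_Mc_{A,M}c_{M,A}=\mu_M$. Local modules form a tensor subcategory $\mathcal B_A^0$, on which $c$ descends to a braiding. We use two results from the literature.

\begin{itemize}
\item[(F1)] \cite{KO}, with \cite[Prop.~2.7]{DMNO}. A connected commutative algebra $A$ with $\theta_A=1$, $\dim A\ne0$ and nondegenerate pairing $A\otimes A\to A\to\mathbf 1$ is \'etale.
\item[(F2)] \cite[\S3]{DMNO}. Let $\mathcal B$ be nondegenerate and $A\in\mathcal B$ connected \'etale. Then $\mathcal B_A$ is a fusion category with $\mathrm{FPdim}\,\mathcal B_A=\mathrm{FPdim}\,\mathcal B/\mathrm{FPdim}\,A$, and $\mathcal B_A^0$ is nondegenerate with $\mathrm{FPdim}\,\mathcal B_A^0=\mathrm{FPdim}\,\mathcal B/(\mathrm{FPdim}\,A)^2$. The free functor lifts to a braided functor from $\mathcal B$ to the Drinfeld center of $\mathcal B_A$.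
\end{itemize}

The last sentence means the following. There are identifications $F(X)\otimes_AM\cong X\otimes M$ and $M\otimes_AF(X)\cong M\otimes X$, the latter with action $(\mu_M\otimes1)(1\otimes c_{X,A})$. Under them $c_{X,M}$ is an $A$-linear isomorphism
\begin{equation}\label{eq:half}
\gamma_{X,M}\colon F(X)\otimes_AM\to M\otimes_AF(X),\qquad \gamma_{X,F(X')}=F(c_{X,X'}),
\end{equation}
natural in $M\in\mathcal B_A$.

For an algebra $L\in\mathcal X\boxtimes\mathcal Y$ let $L\cap\mathcal X\in\mathcal X$ be the object such that $(L\cap\mathcal X)\boxtimes\mathbf 1$ is the largest subobject of $L$ lying in $\mathcal X\boxtimes\mathbf 1$; define $L\cap\mathcal Y$ symmetrically. Let $F_{\mathcal X}$, $F_{\mathcal Y}$ be the restrictions of the free functor to $\mathcal X\boxtimes\mathbf 1$ and $\mathbf 1\boxtimes\mathcal Y$.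

\begin{lemma}\label{lem:E}
Let $\mathcal B,\mathcal X,\mathcal Y$ be nondegenerate braided fusion categories.
\begin{enumerate}
\item[(a)] If $L\in\mathcal B$ is connected \'etale and $\epsilon_L\colon L\to\mathbf 1$ is nonzero, the pairing $\epsilon_Lm$ is nondegenerate.
\item[(b)] Let $L\in\mathcal X\boxtimes\mathcal Y$ be connected \'etale. If $\mathcal X,\mathcal Y$ carry spherical structures with positive dimensions and $\theta_L=1$, then $L\cap\mathcal X$ is a connected \'etale subalgebra with trivial twist.
\item[(c)] Let $L\in\mathcal X\boxtimes\mathcal Y$ be connected \'etale. If $L\cap\mathcal X=\mathbf 1$, then $F_{\mathcal X}$ is fully faithful.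
\item[(d)] If $A\in\mathcal X$ is connected \'etale, then $(\mathcal X\boxtimes\mathcal Y)^0_{A\boxtimes\mathbf 1}=\mathcal X_A^0\boxtimes\mathcal Y$.
\item[(e)] Let $A\subset L$ be connected \'etale algebras in $\mathcal B$. Then $L$ defines a connected \'etale algebra $\bar L\in\mathcal B_A^0$ with $I(\bar L)=L$, and $(\mathcal B_A^0)^0_{\bar L}=\mathcal B_L^0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The pairing defines a map of $L$-modules $L\to L^*$, which is nonzero because pairing with the unit gives $\epsilon_L$. By (F2), $L$ is a simple $L$-module, so the map is injective. It is an isomorphism because $L$ and $L^*$ have the same length.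

(b) Put $A=L\cap\mathcal X$. The image of $A\otimes A\to L$ lies in $\mathcal X\boxtimes\mathbf 1$, so $A$ is a connected commutative subalgebra, with $\theta_A=1$ and $\dim A>0$. For simple $y\ne\mathbf 1$ there is no nonzero map $(A\otimes x)\boxtimes y\to\mathbf 1$, so the pairing of $L$ vanishes between $A\boxtimes\mathbf 1$ and the remaining isotypic components. By (a) it is nondegenerate on $A$, and (F1) applies.

(c) The functor is faithful because the unit $\mathbf 1\to L$ is a split monomorphism. By adjunction,
\[
\mathrm{Hom}_L(F_{\mathcal X}x,F_{\mathcal X}x')=\mathrm{Hom}\bigl((x'^*\otimes x)\boxtimes\mathbf 1,L\bigr)=\mathrm{Hom}(x'^*\otimes x,L\cap\mathcal X),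
\]
which has the dimension of $\mathrm{Hom}(x,x')$ when $L\cap\mathcal X=\mathbf 1$.

(d) Write an object as $\bigoplus_yM_y\boxtimes y$ over $y\in\mathrm{Irr}\,\mathcal Y$. An action of $A\boxtimes\mathbf 1$ is a family of actions $M_y\otimes A\to M_y$, and it is local if and only if each $M_y$ is.

(e) Since $mcc=m$, the $A$-module $L$ is local. The multiplication factors as $m=\bar mp$ through the projection $p\colon L\otimes L\to L\otimes_AL$, and $\bar m$ is commutative. If $\sigma$ is a bimodule splitting of $m$, then $p\sigma$ is one of $\bar m$. Also $\mathrm{Hom}_A(A,L)=\mathrm{Hom}(\mathbf 1,L)$ is one-dimensional. An $L$-module in $\mathcal B$ is the same as an $\bar L$-module in $\mathcal B_A$, and a local $L$-module is local over $A$. For an $L$-module $M$ that is local over $A$, the locality condition over $L$ is the locality condition over $\bar L$ precomposed with the epimorphism $M\otimes L\to M\otimes_AL$, so the two agree.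
\end{proof}

A connected \'etale algebra $L\in\mathcal B$ is \emph{Lagrangian} if $\mathcal B_L^0=\mathrm{Vec}$. The next proposition is the mechanism behind step (3) of Section~\ref{sec:example}: both factors embed in the category of $L$-modules, and the dimension leaves no room for anything else.

\begin{proposition}\label{prop:lag}
Let $\mathcal X,\mathcal Y$ be nondegenerate and let $L\in\mathcal X\boxtimes\mathcal Y$ be Lagrangian with $L\cap\mathcal X=\mathbf 1$ and $L\cap\mathcal Y=\mathbf 1$. Then there is a braided equivalence $\varphi\colon\mathcal Y^{\mathrm{rev}}\to\mathcal X$ with $L\cong\bigoplus_{y\in\mathrm{Irr}\,\mathcal Y}\varphi(y^*)\boxtimes y$.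
\end{proposition}

\begin{proof}
Let $\mathcal N=(\mathcal X\boxtimes\mathcal Y)_L$, $p=\mathrm{FPdim}\,\mathcal X$ and $q=\mathrm{FPdim}\,\mathcal Y$. By Lemma~\ref{lem:E}(c), $F_{\mathcal X}$ and $F_{\mathcal Y}$ are fully faithful, so they send simple objects injectively to simple objects and $\mathrm{FPdim}\,\mathcal N\ge\max(p,q)$. By (F2), $(\mathrm{FPdim}\,L)^2=pq$ and $\mathrm{FPdim}\,\mathcal N=\sqrt{pq}$. Hence $p=q=\mathrm{FPdim}\,\mathcal N$, every simple object of $\mathcal N$ lies in both images, and $F_{\mathcal X}$, $F_{\mathcal Y}$ are tensor equivalences. Let $\varphi=F_{\mathcal X}^{-1}F_{\mathcal Y}$.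

Transport the braidings of $\mathcal X$ and $\mathcal Y$ to braidings $c'$ and $c''$ on $\mathcal N$. We must show that $c''_{M',M}\,c'_{M,M'}=\mathrm{id}$. By naturality we may take $M=F(x)$, $M'=F(y)$ with $x\in\mathcal X$, $y\in\mathcal Y$. Choose $x'\in\mathcal X$ and an isomorphism $F(x')\cong F(y)$. By \eqref{eq:half}, $c'_{F(x),F(x')}=F(c_{x,x'})=\gamma_{x,F(x')}$. Both $c'_{F(x),-}$ and $\gamma_{x,-}$ are natural on $\mathcal N$, so $c'_{F(x),F(y)}=\gamma_{x,F(y)}=F(c_{x,y})$. Exchanging the roles of $\mathcal X$ and $\mathcal Y$ gives $c''_{F(y),F(x)}=F(c_{y,x})$. In $\mathcal X\boxtimes\mathcal Y$ we have $c_{y,x}c_{x,y}=\mathrm{id}$, which proves the claim.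

For simple $x,y$ the multiplicity of $x\boxtimes y$ in $L$ is $\dim\mathrm{Hom}_{\mathcal N}(F(x)\otimes F(y),\mathbf 1)$. It is $1$ if $F(x)\cong F(y^*)\cong F(\varphi(y^*))$ and $0$ otherwise.
\end{proof}

\section{There are no \'etale algebras with trivial twist in $\mathcal C\boxtimes\mathcal C$}\label{sec:trivial}

To apply Proposition~\ref{prop:lag} we need $L\cap\mathcal R=\mathbf 1$. We first treat one factor. The idea is to enlarge $\mathcal C$ to $\mathcal C(\mathfrak{sl}_2,k)$, where the generator $X_1$ has dimension less than $2$. Recall that a finite connected graph without loops or multiple edges whose adjacency matrix has spectral radius less than $2$ is a Dynkin diagram of type $A_r$, $D_r$, $E_6$, $E_7$ or $E_8$, and that the radius is $2\cos(\pi/h)$ with $h=r+1$, $2r-2$, $12$, $18$, $30$ the Coxeter number.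

\begin{lemma}\label{lem:one}
Every connected \'etale algebra $B\in\mathcal C$ is $\mathbf 1$.
\end{lemma}

\begin{proof}
Let $\mathcal T$ be the fusion category of $B$-modules in $\mathcal C(\mathfrak{sl}_2,k)$, and put $\Gamma_{MM'}=\dim\mathrm{Hom}_B(X_1\otimes M,M')$ for simple $M,M'\in\mathcal T$. The matrix $\Gamma$ is symmetric because $X_1$ is self-dual. Since $B$ is even, every module is the sum of its even and odd submodules, so simple modules have a parity, and $X_1\otimes-$ changes it. Hence the graph of $\Gamma$ is bipartite and has no loops. It is connected: $B$ is a simple module, and every simple module is a quotient of a free module, hence a summand of some $X_1^{\otimes j}\otimes B$. The Frobenius--Perron dimensions in $\mathcal T$ form a positive eigenvector with eigenvalue $d_1=2\cos(\pi/n)$, which is therefore the spectral radius. It is less than $2$, so no entry of $\Gamma$ exceeds $1$, and $\Gamma$ is a Dynkin diagram with Coxeter number $n$. Since $n$ is odd, $\Gamma=A_{n-1}$.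

The positive eigenvector of $A_{n-1}$ is $(\sin(j\pi/n))_{1\le j\le n-1}$, minimal exactly at the two ends. The unit $B$ has the minimal dimension $1$, so it is an end vertex $M_1$; number the vertices $M_1,\dots,M_{k+1}$ along the path. Then $X_1\otimes B\cong M_2$. If $X_{j-1}\otimes B\cong M_j$ and $X_j\otimes B\cong M_{j+1}$ with $1\le j\le k-1$, then $X_1\otimes X_j=X_{j-1}\oplus X_{j+1}$ and $X_1\otimes M_{j+1}=M_j\oplus M_{j+2}$ give $X_{j+1}\otimes B\cong M_{j+2}$. Hence $\mathrm{Hom}(X_j,B)=\mathrm{Hom}_B(M_{j+1},M_1)=0$ for $j\ge1$.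
\end{proof}

\begin{lemma}\label{lem:two}
Every connected \'etale algebra $B\in\mathcal C\boxtimes\mathcal C$ with $\theta_B=1$ is $\mathbf 1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:E}(b) and Lemma~\ref{lem:one}, the intersections of $B$ with both factors are trivial. By Lemma~\ref{lem:E}(c), the restrictions $F_1,F_2\colon\mathcal C\to(\mathcal C\boxtimes\mathcal C)_B$ of the free functor are fully faithful and preserve simple objects. For simple, hence self-dual, $x$ and $y$, the multiplicity of $x\boxtimes y$ in $B$ is $\dim\mathrm{Hom}_B(F_1(x)\otimes F_2(y),B)$, which is nonzero exactly when $F_1(x)\cong F_2(y)$. The objects $x$ with $F_1(x)$ in the essential image of $F_2$ are closed under tensor products, duals and summands, so by Lemma~\ref{lem:C}(c) they form $\mathrm{Vec}$ or $\mathcal C$. In the first case $B\subset\mathbf 1\boxtimes\mathcal C$, so $B=\mathbf 1$. In the second case $F_1(X_2)\cong F_2(y)$ for a simple $y$ with $d_y=d_2$. Then $y=X_2$ by Lemma~\ref{lem:C}(b), so $X_{2,2}\subset B$ and $1=\theta_2^2=\zeta^4$. This is impossible since $n\ge7$.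
\end{proof}

Only the last sentence distinguishes $\mathcal C\boxtimes\mathcal C$ from $\mathcal C\boxtimes\mathcal C^{\mathrm{rev}}$, where $X_2\boxtimes X_2$ has trivial twist.

\section{A Lagrangian algebra from a conformal embedding}\label{sec:embedding}

The bridge from vertex algebras to \'etale algebras is the following.

\begin{itemize}
\item[(F3)] \cite{HKL}. Let $V_0$ be a strongly rational VOA and $V\supset V_0$ a VOA with the same conformal vector. Then $V$ is a commutative algebra in $\mathrm{Rep}\,V_0$ with trivial twist, and the category of $V$-modules is the category of its local modules.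
\end{itemize}

\begin{proposition}\label{prop:L}
There is a Lagrangian algebra $L\in\mathcal D\boxtimes\mathcal R$ with $\theta_L=1$ such that
\begin{enumerate}
\item[(a)] no summand $Y_\lambda\boxtimes X_{a,b}$ of $L$ has $Y_\lambda$ a spinor;
\item[(b)] $L$ contains $Y_{2\varepsilon_1}\boxtimes X_{2,0}$ and $Y_{2\varepsilon_1}\boxtimes X_{0,2}$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The embedding.} Let $\mathfrak a=\mathfrak{so}_k\oplus\mathfrak{sl}_2\oplus\mathfrak{sl}_2\subset\mathfrak{so}_{4k}$ act on $\mathbb C^{4k}=\mathbb C^4\otimes\mathbb C^k$ with $\mathbb C^4=\mathbb C^2\otimes\mathbb C^2$. The level of a restricted module is governed by the ratio of the normalized forms, which we compute from traces. The trace form of the vector representation is $2$ times the normalized form for $\mathfrak{so}_m$, $m\ge5$, and $1$ times it for $\mathfrak{sl}_2$. Now $\mathbb C^{4k}$ is $4$ copies of $\mathbb C^k$, and $2k$ copies of $\mathbb C^2$ for either $\mathfrak{sl}_2$. So level $1$ restricts to level $4\cdot2/2=4$ on $\mathfrak{so}_k$ and $2k/2=k$ on each $\mathfrak{sl}_2$.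

Let $V=L_{\mathfrak{so}_{4k}}(1)=\bigoplus_{r\ge0}V_{(r)}$, with $V_{(0)}=\mathbb C\mathbf 1$ and $V_{(1)}=\mathfrak{so}_{4k}=\Lambda^2\mathbb C^{4k}$. It is unitary with respect to the compact form $\mathfrak{so}_{4k}(\mathbb R)$, which contains $\mathfrak{so}_k(\mathbb R)\oplus\mathfrak{so}_4(\mathbb R)$. So $V$ is an orthogonal sum of irreducible unitary, hence integrable, highest weight modules over $\widehat{\mathfrak a}$, and every highest weight vector generates an irreducible submodule. The vacuum generates $U\otimes W$ with $U=L_{\mathfrak{so}_k}(4)$ and $W=L_{\mathfrak{sl}_2}(k)^{\otimes2}$. The central charges satisfy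
\[
c(U)+c(W)=\frac{4Nk}{n}+\frac{6k}{n}=2k=\frac{2k(4k-1)}{4k-1}=c(V).
\]
The difference of the conformal vectors of $V$ and $U\otimes W$ is a Virasoro vector of central charge $0$. Its squared norm is half the central charge, so it vanishes by unitarity.

\emph{The algebra.} We have $\mathrm{Rep}(U\otimes W)=\mathcal D\boxtimes\mathcal C(\mathfrak{sl}_2,k)^{\boxtimes2}$. The multiplicities in $V$ are finite because each $V_{(r)}$ is finite-dimensional. By (F3), $V$ is a commutative algebra $L$ in this category with $\theta_L=1$. It is connected because $\dim V_{(0)}=1$, and $\dim L>0$. As in the proof of Lemma~\ref{lem:E}(a), the kernel of the pairing is a proper $L$-submodule of $L$. It is local, so by (F3) it is a proper $V$-submodule of $V$, and it vanishes because $V$ is simple. By (F1), $L$ is \'etale.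

\emph{Parity.} The space $V$ is spanned by vectors $J_1(-r_1)\cdots J_s(-r_s)\mathbf 1$ with $J_i\in V_{(1)}$, so its weights for a Cartan subalgebra of $\mathfrak a$ are sums of weights of $\Lambda^2\mathbb C^{4k}$. The coroot of either $\mathfrak{sl}_2$ has eigenvalues $\pm1$ on $\mathbb C^{4k}$, hence even eigenvalues on $\Lambda^2\mathbb C^{4k}$ and on $V$. So only even $a,b$ occur, and $L\in\mathcal D\boxtimes\mathcal R$. The $\mathfrak{so}_k$-weights of $\mathbb C^{4k}$ are $0,\pm\varepsilon_i$, so all $\mathfrak{so}_k$-weights of $V$ lie in $\mathbb Z^N$. This proves (a).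

\emph{$L$ is Lagrangian.} By Lemma~\ref{lem:C}(a), $\mathcal C(\mathfrak{sl}_2,k)^{\boxtimes2}=\mathcal R\boxtimes\mathcal S$ with $\mathcal S=\mathcal S_0^{\boxtimes2}$ of rank $4$. By (F3) and Lemma~\ref{lem:E}(d), the $V$-modules form the category $(\mathcal D\boxtimes\mathcal R)_L^0\boxtimes\mathcal S$. The level $1$ weights of $\mathfrak{so}_{4k}$ are $0$, $\varepsilon_1$ and $(\frac12,\dots,\frac12,\pm\frac12)$, so $V$ has exactly four irreducible modules. Hence $(\mathcal D\boxtimes\mathcal R)^0_L$ has rank one and equals $\mathrm{Vec}$.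

\emph{The weight one space.} We have
\[
\Lambda^2(\mathbb C^4\otimes\mathbb C^k)=\Lambda^2\mathbb C^4\otimes S^2\mathbb C^k\ \oplus\ S^2\mathbb C^4\otimes\Lambda^2\mathbb C^k,\qquad S^2\mathbb C^k=\mathbb C\oplus S_0^2\mathbb C^k .
\]
Here $S^2_0\mathbb C^k$ is irreducible of highest weight $2\varepsilon_1$, and $\Lambda^2\mathbb C^4$ is the sum of the adjoint representations of the two copies of $\mathfrak{sl}_2$. The two irreducible constituents of $E=\Lambda^2\mathbb C^4\otimes S_0^2\mathbb C^k$ are nontrivial for both $\mathfrak{so}_k$ and $\mathfrak{so}_4$, so they do not occur in the self-dual module $\mathfrak a$, and $E$ is orthogonal to $\mathfrak a$ for the invariant form. For $v\in E$ and $J\in\mathfrak a$ we get $J(1)v=(J,v)\mathbf 1=0$, and $J(r)v\in V_{(1-r)}=0$ for $r\ge2$. So the two $\mathfrak a$-highest weight vectors of $E$ are highest weight vectors for $\widehat{\mathfrak a}$, and they generate the modules in (b).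
\end{proof}

\begin{remark}
The hypothesis $N\ge2$ enters here and in the root data of Section~\ref{sec:cats}. For $k=3$ the vector representation of $\mathfrak{so}_3\cong\mathfrak{sl}_2$ is the adjoint one, its trace form is $4$ times the normalized form, and the restricted level is $8$ instead of $4$.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{The algebra $A=\mathbf 1\oplus\chi$}

Proposition~\ref{prop:lag} does not apply to $L\in\mathcal D\boxtimes\mathcal R$ directly: its conclusion would give $\dim\mathcal D=\dim\mathcal R$, against Lemma~\ref{lem:dim}. The obstruction is the algebra $A=L\cap\mathcal D$, and we remove it by passing to local $A$-modules.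

\begin{proposition}\label{prop:phi}
The algebra $A=L\cap\mathcal D$ is connected \'etale, and there is a braided equivalence $\varphi\colon\mathcal R^{\mathrm{rev}}\to\mathcal D_A^0$ such that
\begin{equation}\label{eq:Ldecomp}
L\cong\bigoplus_{y\in\mathrm{Irr}\,\mathcal R}I(\varphi(y))\boxtimes y .
\end{equation}
Moreover $A=\mathbf 1\oplus\chi$ with $\chi$ invertible, $\langle\chi\rangle\cong\mathrm{Rep}(G)$ as braided categories, and $A\cong\mathrm{Fun}(G)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:E}(b), $A$ and $L\cap\mathcal R$ are connected \'etale with trivial twist, so $L\cap\mathcal R=\mathbf 1$ by Lemma~\ref{lem:two}. Put $\mathcal X=\mathcal D_A^0$, which is nondegenerate by (F2). By Lemma~\ref{lem:E}(d),(e), $L$ defines a connected \'etale algebra $\bar L$ in $(\mathcal D\boxtimes\mathcal R)^0_{A\boxtimes\mathbf 1}=\mathcal X\boxtimes\mathcal R$, and $\bar L$ is Lagrangian because $L$ is. The unit of $\mathcal X$ is $A$, and $\mathrm{Hom}_A(A\boxtimes y,L)=\mathrm{Hom}(\mathbf 1\boxtimes y,L)$, so $\bar L\cap\mathcal R=L\cap\mathcal R=\mathbf 1$. For simple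 $M\in\mathcal X$, an $A$-map $M\boxtimes\mathbf 1\to L$ has image in $\mathcal D\boxtimes\mathbf 1$, hence in $A\boxtimes\mathbf 1$. So $\mathrm{Hom}_A(M\boxtimes\mathbf 1,L)=\mathrm{Hom}_A(M,A)$ and $\bar L\cap\mathcal X=\mathbf 1$. Proposition~\ref{prop:lag} gives $\varphi$, and \eqref{eq:Ldecomp} follows because objects of $\mathcal R$ are self-dual.

By (F2) and Lemma~\ref{lem:dim}, $(\mathrm{FPdim}\,A)^2=\dim\mathcal D/\dim\mathcal R=4$. So $A=\mathbf 1\oplus\chi$ with $\mathrm{FPdim}\,\chi=1$; thus $\chi$ is invertible, and $\chi\ne\mathbf 1$ since $A$ is connected. By Lemma~\ref{lem:E}(a) the component $m_\chi\colon\chi\otimes\chi\to\mathbf 1$ of the multiplication is nonzero, so it is an isomorphism, and $m_\chi c_{\chi,\chi}=m_\chi$ gives $c_{\chi,\chi}=1$. A braided fusion category with simple objects $\mathbf 1,\chi$ and $\chi\otimes\chi\cong\mathbf 1$ is determined by the scalar $c_{\chi,\chi}$, a fourth root of unity, and the value $1$ gives $\mathrm{Rep}(G)$. In $\mathrm{Rep}(G)$ the algebra $A$ is $\mathbb C[t]/(t^2-a)$ with $gt=-t$ and $a\ne0$, which is the algebra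 $\mathrm{Fun}(G)$ of functions on $G$.
\end{proof}

\subsection{The crossed braided extension}

A fusion subcategory of a braided category is \emph{Tannakian} if it is braided equivalent to $\mathrm{Rep}(G)$ with its usual symmetry, for a finite group $G$.

\begin{itemize}
\item[(F4)] \cite{DGNO} (also M\"uger; Kirillov). Let $\mathcal B$ be nondegenerate, $\mathrm{Rep}(G)\subset\mathcal B$ Tannakian and $A=\mathrm{Fun}(G)$. Then the \emph{de-equivariantization} $\mathcal B_A$ is a faithfully graded $G$-crossed braided category with trivial component $\mathcal B_A^0$, and $(\mathcal B_A)^G\cong\mathcal B$ as braided categories. The functor forgetting equivariance is $F(X)=X\otimes A$.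
\end{itemize}

The algebra $A$ is also \'etale in $\mathcal D^{\mathrm{rev}}$ and $\langle\chi\rangle$ is Tannakian there. The local modules are the same, their two left $A$-actions agree, and their braiding is reversed. So $\varphi$ is a braided equivalence $\mathcal R\to(\mathcal D^{\mathrm{rev}})_A^0$. By (F4),
\[
\mathcal H=(\mathcal D^{\mathrm{rev}})_A
\]
is a faithfully graded $G$-crossed braided category with $\mathcal H_e\cong\mathcal C\boxtimes\mathcal C$ and $\mathcal H^G\cong\mathcal D^{\mathrm{rev}}$. Since $F(\chi)\cong A$, the object $\chi$ corresponds to the object called $\chi$ in Section~\ref{sec:intro}. It remains to identify the action on $\mathcal H_e$. We do this first on two objects, then for the functor $T_g$, then for the action with its coherence data.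

\subsection{The action is the permutation action}

\emph{Step 1: $T_g$ exchanges $\varphi(X_{2,0})$ and $\varphi(X_{0,2})$.} Let $Y=Y_{2\varepsilon_1}$. By Proposition~\ref{prop:L}(b) and \eqref{eq:Ldecomp}, $Y$ is a summand of $I(\varphi(X_{2,0}))$ and of $I(\varphi(X_{0,2}))$. Since $\mathrm{Hom}_A(F(Y),M)=\mathrm{Hom}(Y,I(M))$, the object $F(Y)$ contains the two non-isomorphic simple objects $\varphi(X_{2,0})$ and $\varphi(X_{0,2})$. On the other hand $F(Y)$ underlies a simple equivariant object $(M,u)$. Such an $M$ is supported on a single $G$-orbit of simple objects, because $u$ preserves the part of $M$ supported on any one orbit, and this part is then an equivariant summand. An orbit has at most two elements, so the two objects form an orbit.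

\emph{Step 2: $T_g$ is conjugate to the swap.} We need a rigidity property of Deligne products.

\begin{lemma}\label{lem:E5}
Let $T,T'\colon\mathcal X\boxtimes\mathcal Y\to\mathcal B$ be braided functors whose restrictions to $\mathcal X$ and to $\mathcal Y$ are isomorphic as tensor functors. Then $T\cong T'$ as tensor functors.
\end{lemma}

\begin{proof}
Write $x$ for $x\boxtimes\mathbf 1$ and $y$ for $\mathbf 1\boxtimes y$, so $x\boxtimes y=x\otimes y$. Given tensor isomorphisms $\alpha$ on $\mathcal X$ and $\beta$ on $\mathcal Y$, define $T(x\boxtimes y)\to T'(x\boxtimes y)$ as $\alpha_x\otimes\beta_y$ through $T(x\boxtimes y)\cong T(x)\otimes T(y)$. The identification $(x\otimes y)\otimes(x'\otimes y')=(x\otimes x')\otimes(y\otimes y')$ in the Deligne product is $1\otimes c_{y,x'}\otimes1$. Since $T$ and $T'$ are braided, they send it to $1\otimes c_{Ty,Tx'}\otimes1$ and $1\otimes c_{T'y,T'x'}\otimes1$. These intertwine $\alpha_x\otimes\beta_y\otimes\alpha_{x'}\otimes\beta_{y'}$ with $\alpha_x\otimes\alpha_{x'}\otimes\beta_y\otimes\beta_{y'}$ by naturality of the braiding of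 $\mathcal B$, and the latter corresponds to $\alpha_{x\otimes x'}\otimes\beta_{y\otimes y'}$ because $\alpha$ and $\beta$ are monoidal.
\end{proof}

View $T_g$ through $\varphi$ as a braided autoequivalence of $\mathcal C\boxtimes\mathcal C$. Since $X_2$ generates $\mathcal C$, Step 1 shows that $T_g$ exchanges the subcategories $\mathcal C\boxtimes\mathbf 1$ and $\mathbf 1\boxtimes\mathcal C$. So $T_g(x\boxtimes\mathbf 1)=\mathbf 1\boxtimes\gamma(x)$ and $T_g(\mathbf 1\boxtimes y)=\beta(y)\boxtimes\mathbf 1$ for braided autoequivalences $\beta,\gamma$ of $\mathcal C$. By Lemma~\ref{lem:E5}, $T_g$ is isomorphic to $x\boxtimes y\mapsto\beta(y)\boxtimes\gamma(x)$. Restricting $T_g^2\cong\mathrm{id}$ to $\mathcal C\boxtimes\mathbf 1$ gives $\beta\gamma\cong\mathrm{id}$, so $\gamma\cong\beta^{-1}$. We do not need to know $\beta$, because it can be absorbed into the identification of $\mathcal H_e$: the composite $(\mathrm{id}\boxtimes\beta)\,T_g\,(\mathrm{id}\boxtimes\beta^{-1})$ is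
\[
x\boxtimes y\ \mapsto\ x\boxtimes\beta^{-1}(y)\ \mapsto\ y\boxtimes\beta^{-1}(x)\ \mapsto\ y\boxtimes x .
\]
After changing the equivalence $\mathcal H_e\cong\mathcal C\boxtimes\mathcal C$ by $\mathrm{id}\boxtimes\beta$, the functor $T_g$ is isomorphic to the swap.

\emph{Step 3: coherence.} Two actions with isomorphic functors $T_g\cong T'_g$ may still differ in their isomorphisms $\mu$. Here they cannot. By Lemma~\ref{lem:C}(d), every tensor autoequivalence of $\mathcal R$ has only the trivial tensor automorphism, so between two tensor autoequivalences there is at most one tensor isomorphism. The compatibility of $T_g\cong T'_g$ with $\mu$ and $\mu'$ is an equality of two tensor isomorphisms $T_hT_{h'}\to T'_{hh'}$, so it holds automatically. The action on $\mathcal H_e$ is therefore isomorphic to the permutation action.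

Thus $\mathcal H$ is an extension of $\mathcal C\boxtimes\mathcal C$ realizing the permutation action, and $\mathcal H^G\cong\mathcal D^{\mathrm{rev}}$. This proves Theorem~\ref{thm:A}. \hfill$\square$

\begin{remark}
The Conjecture does not depend on the global choice of braiding on the categories $\mathcal C(\mathfrak g,\ell)$. Reversing it replaces $\mathcal C$ by $\mathcal C^{\mathrm{rev}}$ and $\mathcal D^{\mathrm{rev}}$ by $\mathcal D$, and Steps 1--3 apply to $\mathcal D_A$, with $\mathcal D_A^0\cong\mathcal C^{\mathrm{rev}}\boxtimes\mathcal C^{\mathrm{rev}}$, because they use only the fusion rules of $\mathcal C$.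
\end{remark}

\section{The two extensions: proof of Theorem~\ref{thm:B}}\label{sec:B}

We compute the twisted-sector twists for $\mathcal H$ from the weights of $\mathfrak{so}_{2N+1}$, then describe the only other candidate $\mathcal H^\omega$ and see that it changes their squares by a sign.

\subsection{The twisted sector of $\mathcal D^{\mathrm{rev}}$}

\begin{lemma}\label{lem:spin}
The twisted simple objects of $\mathcal D^{\mathrm{rev}}\cong\mathcal H^G$ are the spinors. The squares of their twists in $\mathcal D^{\mathrm{rev}}$ form the multiset $\{\eta_0\,\xi(\mathcal C)\,\theta_x:x\in\mathrm{Irr}\,\mathcal C\}$, each element taken twice, with $\eta_0=(-1)^{N(N+1)/2}$.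
\end{lemma}

\begin{proof}
If a simple $Y$ is untwisted, then $F(Y)\in\mathcal H_e$ has a summand $\varphi(y)$, so $Y\subset I(\varphi(y))$. By \eqref{eq:Ldecomp} and Proposition~\ref{prop:L}(a), $Y$ is not a spinor. Both the division into untwisted and twisted objects and the division into non-spinors and spinors are $\mathbb Z/2\mathbb Z$-gradings of $\mathcal D$, the second because the root lattice is $\mathbb Z^N$. Both are faithful: the first by (F4), the second because $(\frac12,\dots,\frac12)$ is a level $4$ weight. So both trivial components have dimension $\frac12\dim\mathcal D$. One contains the other, hence they coincide.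

For a spinor weight $\lambda$, the vector $l=\lambda+\rho$ has integer entries $l_1>\dots>l_N>0$, and $\lambda_1+\lambda_2\le4$ becomes $l_1+l_2\le2N+2$. If $l_1\le N+1$ this holds automatically, and we get
\begin{itemize}
\item[(i)] the sets $\{1,\dots,N+1\}\setminus\{m\}$, $1\le m\le N+1$.
\end{itemize}
If $l_1=N+1+r$ with $r\ge1$, then $N-1\le l_2\le N+1-r$, so $r\in\{1,2\}$. For $r=1$ we get $N+2$ together with an $(N-1)$-element subset of $\{1,\dots,N\}$; for $r=2$ we get $\{N+3,N-1,\dots,1\}$. Since $n-(N+1)=N+2$ and $n-N=N+3$, these are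
\begin{itemize}
\item[(ii)] the sets in (i) with the largest entry $l_1$ replaced by $n-l_1$.
\end{itemize}
So there are $2(N+1)$ spinors. By \eqref{eq:KP}, $2h_\lambda=(|l|^2-|\rho|^2)/n$. Passing from (i) to (ii) changes $2h_\lambda$ by the integer $n-2l_1$, so $\theta^2$ is unchanged. For $m=N+1$,
\[
|l|^2-|\rho|^2=\sum_{j=1}^N\bigl(j-\tfrac14\bigr)=\frac{N(2N+1)}4=\frac{k(k-1)}8 .
\]
For $m=N+1-b$, $0\le b\le N$, the quantity $|l|^2$ differs from this case by $(N+1)^2-m^2=nb-b(b+1)$. Twists are inverted in $\mathcal D^{\mathrm{rev}}$, so by Lemma~\ref{lem:C}(a) the squared twists are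
\[
e^{-2\pi ik(k-1)/(8n)}\,\zeta^{b(b+1)}=e^{-2\pi ik(k-1)/(8n)}\,\theta_{2b},\qquad 0\le b\le N,\ \text{each twice}.
\]
It remains to identify the prefactor. Let $\epsilon=\pm1$ with $\epsilon\equiv k\pmod4$. Then $\xi(\mathcal S_0)=(1+i^k)/\sqrt2=e^{2\pi i\epsilon/8}$. The invariant $\xi$ is multiplicative in Deligne products and $\xi(\mathcal C(\mathfrak{sl}_2,k))=e^{2\pi i\cdot3k/(8n)}$, so $\xi(\mathcal C)=e^{2\pi i(3k/n-\epsilon)/8}$. Since $k(k-1)+3k=kn$, the prefactor divided by $\xi(\mathcal C)$ is $e^{2\pi i(\epsilon-k)/8}$. For $N\equiv0,1,2,3\pmod4$ we have $k\equiv1,3,5,7$ and $\epsilon-k\equiv0,4,4,0\pmod8$, so this quotient is $(-1)^{N(N+1)/2}$.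
\end{proof}

For $N=2$ this reads $\xi(\mathcal C)=e^{2\pi i/7}$ and $-e^{2\pi i/7}=e^{-2\pi i\cdot5/14}$, the constant found in Section~\ref{sec:example}.

\subsection{The other extension}

For $\omega\in H^3(G,U(1))$ let $\mathcal V=\mathrm{Vec}_G^\omega$ be the category of $G$-graded vector spaces with associativity $\omega$ and simple objects $\delta_h$. It is a $G$-crossed braided extension of $\mathrm{Vec}$, namely the de-equivariantization of its center $\mathcal K=Z(\mathcal V)$ by $\mathrm{Rep}(G)$, so $\mathcal V^G\cong\mathcal K$ by (F4). Let $\mathcal H^\omega=\bigoplus_h\mathcal H_h\boxtimes\mathcal V_h\subset\mathcal H\boxtimes\mathcal V$, with action $T_h\boxtimes T_h$ and crossed braiding $c\boxtimes c$.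

\begin{itemize}
\item[(F5)] \cite{ENO}. For $\mathcal B$ nondegenerate, faithfully graded $G$-crossed braided extensions of $\mathcal B$ are classified by maps of classifying spaces $BG\to B\underline{\underline{\mathrm{Pic}}}(\mathcal B)$. Those inducing a given homomorphism $G\to\mathrm{Aut}^{br}(\mathcal B)$ are permuted transitively by successive choices in $H^2(G,\mathrm{Inv}\,\mathcal B)$ and $H^3(G,U(1))$, where $\mathrm{Inv}\,\mathcal B$ is the group of invertible objects. A class $\omega\in H^3(G,U(1))$ acts by $\mathcal H\mapsto\mathcal H^\omega$.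
\end{itemize}

Since $\mathrm{Inv}\,\mathcal R$ is trivial by Lemma~\ref{lem:C}(b), every extension realizing the permutation action is equivalent to $\mathcal H$ or to $\mathcal H^\omega$, where from now on $\omega$ is the nontrivial class. For this $\omega$ the category $\mathcal K$ has four invertible simple objects $\mathbf 1,b,s,\bar s$ with twists $1,1,i,-i$; here $b$ generates $\mathrm{Rep}(G)$ and $s,\bar s$ are twisted. Indeed, a half-braiding on $\delta_g$ is a scalar whose square is $\omega(g,g,g)=-1$.

To compute twists in $\mathcal G'=(\mathcal H^\omega)^G$ we map a known category onto it by a braided functor. The next lemma says that this suffices.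

\begin{lemma}\label{lem:twist}
Let $\Phi\colon\mathcal E\to\mathcal G$ be a braided functor between braided fusion categories, with $\mathcal E$ pseudounitary. Suppose that every simple object of $\mathcal G$ is $\Phi(Z)$ for a simple $Z\in\mathcal E$. Then $\mathcal G$ is pseudounitary, and $\theta_{\Phi(Z)}=\theta_Z$ whenever $Z$ and $\Phi(Z)$ are simple.
\end{lemma}

\begin{proof}
Tensor functors preserve duals and traces. Computing $|\Phi(Z)|^2$ with $a=\Phi(j_Z)$ gives $|\Phi(Z)|^2=|Z|^2=(\mathrm{FPdim}\,Z)^2=(\mathrm{FPdim}\,\Phi(Z))^2$, so $\mathcal G$ is pseudounitary. The isomorphisms $\Phi(j_Z)$ and $j_{\Phi(Z)}$ from $\Phi(Z)$ to $\Phi(Z)^{**}$ are proportional and have the same nonzero trace, so they are equal. Now apply $\Phi$ to $d_Z\theta_Z=\mathrm{Tr}((j_Z\otimes j_Z)c_{Z,Z})$.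
\end{proof}

\begin{lemma}\label{lem:Gprime}
The category $\mathcal G'$ is pseudounitary, and there is a bijection $\mathrm{Irr}\,\mathcal D^{\mathrm{rev}}\to\mathrm{Irr}\,\mathcal G'$, $Y\mapsto Y'$, that preserves the sectors, with $\theta_{Y'}=\theta_Y$ for $Y$ untwisted and $\theta_{Y'}=i\,\theta_Y$ for $Y$ twisted.
\end{lemma}

\begin{proof}
Identify $\mathcal D^{\mathrm{rev}}=\mathcal H^G$ and $\mathcal K=\mathcal V^G$. Let $\mathcal E\subset\mathcal D^{\mathrm{rev}}\boxtimes\mathcal K$ be the fusion subcategory spanned by the $Y\boxtimes y$ with $Y,y$ both untwisted or both twisted. Define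
\[
\Phi\colon\mathcal E\to\mathcal G',\qquad (M,u)\boxtimes(P,v)\mapsto(M\boxtimes P,\ u\boxtimes v).
\]
This is a tensor functor. It is braided because the braiding \eqref{eq:eqbraid} of $\mathcal G'$ is $((u'_h\boxtimes v'_h)\otimes1)(c\boxtimes c)$, the product of the braidings \eqref{eq:eqbraid} of $\mathcal H^G$ and $\mathcal V^G$. Fix $h\in G$ and let $y_h=(\delta_h,v)$ be $\mathbf 1$ for $h=e$ and $s$ for $h=g$. Every object of $\mathcal H_h\boxtimes\mathcal V_h$ has the form $M\boxtimes\delta_h$, and the morphisms between such objects are the $f\boxtimes1$. An isomorphism $w_{h'}\colon T_{h'}M\boxtimes T_{h'}\delta_h\to M\boxtimes\delta_h$ is $u_{h'}\boxtimes v_{h'}$ for a unique $u_{h'}$. Since $v$ satisfies the equivariance condition, $w$ satisfies it if and only if $u$ does, and $f\boxtimes1$ is equivariant if and only if $f$ is. So $Y\mapsto Y'=\Phi(Y\boxtimes y_h)$ is an equivalence of linear categories from the degree $h$ part of $\mathcal H^G$ to that of $\mathcal G'$. Lemma~\ref{lem:twist} gives $\theta_{Y'}=\theta_Y\theta_{y_h}$.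
\end{proof}

\subsection{End of the proof}

For a sign $\eta$ let $\Theta_\eta$ be the multiset $\{\eta\,\xi(\mathcal C)\,\theta_x\}$ with each element taken twice. The multisets $\Theta_+$ and $\Theta_-$ are disjoint: a common element would give $\theta_x/\theta_{x'}=-1$, while all $\theta_x$ are $n$-th roots of unity with $n$ odd. So the sign attached to an extension is unambiguous. By Lemma~\ref{lem:spin} the extension $\mathcal H$ has sign $\eta_0$, and by Lemma~\ref{lem:Gprime} the extension $\mathcal H^\omega$ has sign $i^2\eta_0=-\eta_0$.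

Suppose that $\mathcal D^{\mathrm{rev}}$ and $\mathcal G'$ were braided equivalent. By Lemma~\ref{lem:twist} the multisets of squared twists of all simple objects would agree. By Lemma~\ref{lem:Gprime} the untwisted sectors contribute the same multiset to both sides. Canceling it leaves $\Theta_{\eta_0}=\Theta_{-\eta_0}$, which contradicts disjointness. Hence $\mathcal G'\not\cong\mathcal D^{\mathrm{rev}}$. Equivalent extensions have braided equivalent gaugings, so $\mathcal H\not\simeq\mathcal H^\omega$. There are thus exactly two extensions, their signs are opposite, and the gauging is braided equivalent to $\mathcal D^{\mathrm{rev}}$ exactly for the one with $\eta=(-1)^{N(N+1)/2}$. This proves Theorem~\ref{thm:B}. \hfill$\square$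

\begin{thebibliography}{DMNO}

\bibitem[DMNO]{DMNO} Davydov, M\"uger, Nikshych, and Ostrik, J. reine angew. Math. (Crelle) \textbf{677} (2013).

\bibitem[DGNO]{DGNO} Drinfeld, Gelaki, Nikshych, and Ostrik, Selecta Math. \textbf{16} (2010).

\bibitem[EJP]{EJP} Cain Edie-Michell, Corey Jones, and Julia Plavnik, \emph{Fusion Rules for $\mathbb{Z}/2\mathbb{Z}$ Permutation Gauging}, arXiv:1804.01657 (2018).

\bibitem[ENO]{ENO} Etingof, Nikshych, and Ostrik, Quantum Topol. \textbf{1} (2010).

\bibitem[HKL]{HKL} Huang, Kirillov, and Lepowsky, Comm. Math. Phys. \textbf{337} (2015).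

\bibitem[KO]{KO} Kirillov and Ostrik, Adv. Math. \textbf{171} (2002).

\end{thebibliography}
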